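# Induced $F$-decompositions of nearly complete graphs and the order $n^{3/2}$

All graphs are finite, simple and undirected. Throughout, $F$ is a graph without isolated vertices, with vertex set $[k]=\{1,\dots,k\}$ and with $e=e(F)\ge 1$ edges, and $g$ denotes the greatest common divisor of its degrees. The degrees of $F$ sum to $2e$, so $g\mid 2e$.

## 1. Decompositions, induced decompositions, and $\mathrm{cex}(n,F)$

**Definition 1 (copy, decomposition).** A *copy* of $F$ in a graph $J$ is given by an injection $\varphi:[k]\to V(J)$ such that $\varphi(i)\varphi(j)\in E(J)$ for every $ij\in E(F)$. Its vertices are the $\varphi(i)$ and its edges are the $\varphi(i)\varphi(j)$ with $ij\in E(F)$. An *$F$-decomposition* of $J$ is a partition of $E(J)$ into copies of $F$. For each copy in a decomposition we fix one injection $\varphi$ and say that $\varphi(i)$ *plays the role of $i$*. An edgeless graph has the empty decomposition.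

*Example.* Write $2K_2$ for two disjoint edges. The six edges of $K_4$ split into three perfect matchings, so $K_4$ has a $2K_2$-decomposition.

**Definition 2 (induced decomposition).** An *induced $F$-decomposition* of $G$ is an $F$-decomposition in which every copy is an induced subgraph of $G$. That is, whenever $ij\notin E(F)$ and $i\neq j$, the vertices $\varphi(i),\varphi(j)$ are non-adjacent in $G$.

*Example.* The decomposition of $K_4$ above is not induced. In the cycle $C_6$ with vertices $1,\dots,6$, pair each edge with the opposite one: $\{12,45\}$, $\{23,56\}$, $\{34,61\}$. There is no edge between $\{1,2\}$ and $\{4,5\}$, and by rotation the same holds for the other two pairs. So this is an induced $2K_2$-decomposition of $C_6$.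

**Definition 3 (the function cex).** Let $\mathrm{ex}^*(n,F)$ be the maximum number of edges of an $n$-vertex graph that admits an induced $F$-decomposition, and put
$$\mathrm{cex}(n,F)=\binom n2-\mathrm{ex}^*(n,F).$$
This is the minimum number of non-edges in an $n$-vertex graph with an induced $F$-decomposition. When $F$ is fixed we write $\mathrm{cex}(n)$, and we set $\mathrm{cex}(0)=0$.

*Example.* Every graph is decomposed into its single edges, so $\mathrm{cex}(n,K_2)=0$.

**Definition 4 (divisibility).** A graph $J$ is *$F$-divisible* if $e\mid e(J)$ and $g$ divides every degree of $J$.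

This is necessary for an $F$-decomposition: every copy has $e$ edges, and the degree of a vertex is a sum of degrees of $F$, one for each copy through it.

*Example.* For $F=K_3$ we have $e=3$ and $g=2$. The graph $K_7$ is $K_3$-divisible (21 edges, all degrees 6), while $K_5$ is not (10 edges).

Two theorems give a converse for large dense graphs. Both concern ordinary decompositions, not induced ones.

* **Wilson's theorem** (Proc. 5th British Combinatorial Conf., 1975). For $M$ sufficiently large, $K_M$ has an $F$-decomposition whenever it is $F$-divisible. In particular this holds for all large $M\equiv 1\pmod{2e}$: then all degrees $M-1$ are multiples of $2e$, hence of $g$, and $\binom M2=M\cdot\frac{M-1}2$ is a multiple of $e$.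
* **Theorem of Barber, Kühn, Lo and Osthus** (*Edge-decompositions of graphs with high minimum degree*, Adv. Math. 288 (2016)). There are $\varepsilon=\varepsilon(F)>0$ and $m_0$ such that every $F$-divisible graph on $m\ge m_0$ vertices with minimum degree at least $(1-\varepsilon)m$ has an $F$-decomposition.

**Definition 5 (complete multipartite).** A graph is *complete multipartite* if its vertex set splits into parts such that two vertices are adjacent exactly when they lie in different parts.

Equivalently, the relation "equal or non-adjacent" is transitive, hence an equivalence relation, and its classes are the parts. So $F$ fails to be complete multipartite exactly when it has an edge $uv$ and a third vertex $w$ adjacent to neither $u$ nor $v$.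

*Example.* $K_3$, the path $P_3=K_{1,2}$ and $C_4=K_{2,2}$ are complete multipartite. The graph $2K_2$ is not, and neither is the path $P_4$ with vertices $1,2,3,4$ in order: take the edge $12$ and $w=4$.

## 2. Can $\mathrm{cex}(n,F)$ grow faster than $n^{3/2}$?

How close to complete can a graph be if its edges split into induced copies of $F$? The following results are known.

* If $F=K_2$, then $\mathrm{cex}(n,F)=0$.
* If $F$ is complete of order at least 3, then $\mathrm{cex}(n,F)$ oscillates between $0$ and $\Theta(n)$, reaching both extremities on sets of positive upper density.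
* If $F$ is complete multipartite but not complete, then $\mathrm{cex}(n,F)=\Theta(n)$.
* If $F$ is not complete multipartite, then $\mathrm{cex}(n,F)=\Omega(n^{3/2})$.

The last item gives only a lower bound. The question, from Csilla Bujtás and Zsolt Tuza, "Transversal designs and induced decompositions of graphs", arXiv:1501.03518 (2015), is to prove or disprove the following conjecture: there exist graphs $F$ without isolated vertices for which
$$\lim_{n\to\infty}\frac{\mathrm{cex}(n,F)}{n^{3/2}}=\infty .$$

The conjecture is false, and we shall prove two statements.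

**Theorem 1.** For every $F$ without isolated vertices there is an integer $M\ge2$ such that
$$\mathrm{cex}(n,F)\le 2^k(\sqrt M+1)\,n^{3/2}\qquad\text{for all } n=M^t,\ t\ge 0 .$$
Hence $\liminf_n \mathrm{cex}(n,F)/n^{3/2}<\infty$ for every such $F$, and the conjecture is false.

**Theorem 2.** For every $F$ without isolated vertices, $\mathrm{cex}(n,F)=O_F(n^{3/2})$ for all $n$. Consequently, if $F$ is not complete multipartite, then $\mathrm{cex}(n,F)=\Theta(n^{3/2})$; moreover
$$\mathrm{cex}(n,F)\ \ge\ (1+o(1))\,\frac{n^{3/2}}{4\sqrt2\,e(F)} .$$

Together with the list above, Theorem 2 completes the classification of orders: $0$ for $K_2$; oscillation between $0$ and $\Theta(n)$ for larger complete graphs; $\Theta(n)$ for complete multipartite graphs that are not complete; $\Theta(n^{3/2})$ for all other graphs. Theorem 1 uses only Wilson's theorem. The theorem of Barber, Kühn, Lo and Osthus enters only in Theorem 2.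

## 3. Graphs on four and six vertices

Take $F=P_3$ and $n=4$. The number of edges must be even. With 6 edges the graph is $K_4$, which contains no induced $P_3$. With 4 edges, $C_4$ on $1,2,3,4$ splits into the paths $1{-}2{-}3$ and $3{-}4{-}1$, and both are induced because $13$ is a non-edge. So $\mathrm{cex}(4,P_3)=2$. One non-edge, $13$, serves two copies here. Sharing of non-edges between copies is what keeps $\mathrm{cex}$ small.

Take $F=2K_2$ and $n=4$. A copy uses all four vertices, so a graph with an induced copy is $2K_2$ itself, and $\mathrm{cex}(4,2K_2)=4$. On six vertices, $C_6$ shows $\mathrm{cex}(6,2K_2)\le 9$. In a copy with edges $uv$ and $ww'$, the vertex $w$ must miss both ends of the edge $uv$. The next section turns this into a bound: many copies give many edges inside sets of non-neighbors, and these sets must then be large.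

## 4. The lower bound: edges inside non-neighborhoods

This section proves the displayed lower bound in Theorem 2, and explains where the exponent $3/2$ comes from.

Let $F$ be not complete multipartite, with $uv\in E(F)$ and $w$ adjacent to neither $u$ nor $v$. Let $G$ have $n$ vertices, $m$ non-edges and an induced $F$-decomposition, which then consists of $\bigl(\binom n2-m\bigr)/e$ copies. Write $\bar d(z)$ for the degree of $z$ in the complement $\overline G$, so $\sum_z\bar d(z)=2m$, and put $K=\sqrt{2n}$. We count copies by the vertex $z$ that plays the role of $w$.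

**Vertices with $\bar d(z)>K$.** There are at most $2m/K$ of them. Each vertex lies in fewer than $n$ copies: $F$ has no isolated vertices, so each copy through $z$ uses an edge of $G$ at $z$, these edges are distinct, and there are at most $n-1$ of them. So at most $2mn/K$ copies have $w$ at such a vertex.

**Vertices with $\bar d(z)\le K$.** In a copy with $z$ in the role of $w$, the edge in the role of $uv$ has both ends in the non-neighborhood $N_{\overline G}(z)$, because the copy is induced. Copies are edge-disjoint, so these edges are distinct, and there are at most $\binom{\bar d(z)}2\le K\bar d(z)/2$ such copies. Summing over $z$ gives at most $\frac K2\cdot 2m=Km$ copies.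

Together,
$$\frac{\binom n2-m}{e}\le\frac{2mn}{K}+Km=2\sqrt2\,m\sqrt n ,$$
so $m\ge\binom n2\big/\bigl(1+2\sqrt2\,e\sqrt n\bigr)=(1+o(1))\,n^{3/2}/(4\sqrt2\,e)$. $\square$

## 5. Blow-ups of $K_M$, and why scalars only serve complete multipartite graphs

For the upper bound we start from an ordinary $F$-decomposition $\mathcal D$ of $K_M$ and blow it up. Let $A$ be a finite abelian group, $\Theta\subseteq A$ with $\Theta=-\Theta$ and $0\notin\Theta$, and let $s_1,\dots,s_k$ be endomorphisms of $A$. On $[M]\times A$, join $(\ell,a)$ and $(\ell',a')$ with $\ell\ne\ell'$ whenever $a-a'\in\Theta$. For each $\varphi\in\mathcal D$ and each $(x,y)\in A\times\Theta$, take the $k$ vertices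
$$(\varphi(i),\,x+s_iy),\qquad i\in[k]. \tag{1}$$
The $A$-coordinates of the $i$-th and the $j$-th vertex differ by $(s_i-s_j)y$. So we ask for two things:

* **(P)** if $ij\in E(F)$, then $s_i-s_j$ is bijective on $A$ and maps $\Theta$ onto $\Theta$;
* **(Q)** if $i\neq j$ and $ij\notin E(F)$, then $(s_i-s_j)(A)\cap\Theta=\emptyset$.

Then (1) spans an induced copy of $F$. Moreover, every cross edge is covered exactly once: given $a-a'\in\Theta$ in positions $i,j$, property (P) determines $y$, and then $x=a-s_iy$. The missing cross edges number $|A|\cdot|A\setminus\Theta|$ for each pair of classes.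

**The first attempt: a field and scalars.** Let $A=\mathbb F_q$, let the $s_i$ be scalars, and $\Theta=A\setminus\{0\}$, so that each pair of classes misses only $|A|$ edges. Then (P) says $s_i\ne s_j$ for adjacent $i,j$, and (Q) says $s_i=s_j$ for non-adjacent ones. If $F$ is complete multipartite with at most $q$ parts, give each part its own scalar and both hold. If $F$ is not complete multipartite, take the edge $uv$ and the vertex $w$: (Q) forces $s_u=s_w=s_v$, and (P) forbids $s_u=s_v$. The approach stops here.

**Non-scalar maps, and a count.** Now let the $s_i$ be general and $\Theta$ smaller. With $I_1=(s_w-s_u)(A)$ and $I_2=(s_w-s_v)(A)$, the identity $s_u-s_v=(s_w-s_v)-(s_w-s_u)$ gives $(s_u-s_v)(A)\subseteq I_1+I_2$. By (P) this image is all of $A$, so $|I_1|\,|I_2|\ge|A|$, and one of the two has at least $|A|^{1/2}$ elements. By (Q), $\Theta$ avoids it, so $|A\setminus\Theta|\ge|A|^{1/2}$. We therefore aim for a $\Theta$ that misses a constant times $|A|^{1/2}$ elements. This amounts to about $|A|^{3/2}$ missing edges for each pair of classes.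

**Where a careless choice fails.** Condition (Q) forbids certain subgroups, and condition (P) makes $\Theta$ invariant under each $s_i-s_j$ with $ij$ an edge, so all images of forbidden subgroups are forbidden as well. Let $q>3$ be prime, $A=\mathbb F_q^2$, and for the three vertices $u,v,w$ take
$$s_w=0,\qquad s_u(f_0,f_1)=(f_0,0),\qquad s_v(f_0,f_1)=(f_1,2f_1).$$
The forbidden images are the lines spanned by $(1,0)$ and by $(1,2)$. The map $\delta=s_u-s_v$ is $(f_0,f_1)\mapsto(f_0-f_1,-2f_1)$, which is bijective. It sends the line spanned by $(n,1)$ to the line spanned by $\bigl(\frac{1-n}2,1\bigr)$, and so $n-\frac13$ is multiplied by $-\frac12$. Starting from $n=\frac12$, where $n-\frac13=\frac16\neq0$, we pass through as many lines as the multiplicative order $r$ of $-2$ modulo $q$. Since $q$ divides the nonzero integer $(-2)^r-1$, we get $q\le 2^r+1$, so $r\ge\log_2(q-1)$. The number of forbidden lines, each of size $|A|^{1/2}$, is unbounded.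

**A choice that works for these three vertices.** Let $b\ge3$ be odd, $A=\mathbb Z_b^2$, $Z(f_0,f_1)=(f_0,-f_1)$, $X(f_0,f_1)=(f_1,f_0)$. Put $s_w=1$, $s_u=Z$, $s_v=X$, and
$$\Theta=\{(f_0,f_1): f_0\ne0,\ f_1\neq0,\ f_0\ne f_1,\ f_0\neq -f_1\}.$$
Then $(1-Z)(f_0,f_1)=(0,2f_1)$ and $(1-X)(f_0,f_1)=(f_0-f_1,f_1-f_0)$ always lie outside $\Theta$. The map $\delta=Z-X$ is $(f_0,f_1)\mapsto(f_0-f_1,-f_0-f_1)$. If $(f_0,f_1)\in\Theta$, then both new coordinates are nonzero, and their sum $-2f_1$ and difference $2f_0$ are nonzero because $b$ is odd. So $\delta\Theta\subseteq\Theta$. Since $\delta^2=2$ is invertible, $\delta$ is bijective and $\delta\Theta=\Theta$. The four forbidden lines have $b$ elements each and meet pairwise only in $0$, so $|A\setminus\Theta|=4b-3<4|A|^{1/2}$. For $b=5$, $\Theta$ has $25-17=8$ elements; for instance $\delta(1,2)=(-1,-3)=(4,2)$ is again in $\Theta$.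

The structure behind this is a finite group. The involutions $X$ and $Z$ anticommute, and they generate, with $-1$, the group $\{\pm1,\pm Z,\pm X,\pm ZX\}$. The set $\Theta$ consists of the points fixed by no non-identity element of this group: $\pm Z$ and $\pm X$ fix the four lines, and $-1$ and $\pm ZX$ fix only $0$. Two facts do the work:

* the difference of two anticommuting involutions *normalizes* this group, hence preserves $\Theta$, and this will give (P);
* if two involutions $s,t$ *commute*, then $st$ acts as $-1$ on the image of $s-t$, so this image lies in the fixed set of $-st$, and this will give (Q).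

So we want involutions that anticommute along edges of $F$ and commute along non-edges. The next section builds them for any graph.

## 6. Involutions that anticommute exactly along the edges of a graph

**Lemma 1.** Let $\Gamma$ be a graph on $[k]$, $k\ge1$, let $b\ge1$ be odd, and let $A$ be the abelian group of functions $\mathbb F_2^k\to\mathbb Z_b$, so $|A|=b^{2^k}$. There are automorphisms $s_1,\dots,s_k$ of $A$ and a set $\Theta\subseteq A$ with

* **(L1)** if $ij\in E(\Gamma)$, then $s_i-s_j$ maps $\Theta$ bijectively onto $\Theta$, and $s_i-s_j$ is bijective on $A$;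
* **(L2)** if $i\ne j$ and $ij\notin E(\Gamma)$, then $(s_i-s_j)(A)\cap\Theta=\emptyset$;
* **(L3)** $-\Theta=\Theta$ and $0\notin\Theta$;
* **(L4)** $|A\setminus\Theta|\le2^{k+1}|A|^{1/2}$.

*Proof.* If $b=1$, then $|A|=1$; take identity maps and $\Theta=\emptyset$, and everything holds trivially. Let $b\ge3$.

**The involutions.** We define the $s_i$ and check their commutation. For $\alpha,\eta\in\mathbb F_2^k$ let
$$(X_\alpha f)(\xi)=f(\xi+\alpha),\qquad (Z_\eta f)(\xi)=(-1)^{\eta\cdot\xi}f(\xi).$$
Then $(X_\alpha Z_\eta f)(\xi)=(-1)^{\eta\cdot(\xi+\alpha)}f(\xi+\alpha)$ and $(Z_\eta X_\alpha f)(\xi)=(-1)^{\eta\cdot\xi}f(\xi+\alpha)$, so $Z_\eta X_\alpha=(-1)^{\alpha\cdot\eta}X_\alpha Z_\eta$, and hence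
$$(X_\alpha Z_\eta)(X_{\alpha'}Z_{\eta'})=(-1)^{\alpha'\cdot\eta}X_{\alpha+\alpha'}Z_{\eta+\eta'}. \tag{2}$$
Let $e_1,\dots,e_k$ be the standard basis of $\mathbb F_2^k$, and set
$$\alpha_i=\sum_{j<i,\ ij\in E(\Gamma)}e_j,\qquad s_i=X_{\alpha_i}Z_{e_i}.$$
Since $\alpha_i\cdot e_i=0$, (2) gives $s_i^2=1$; in particular $s_i$ is an automorphism. For $j<i$, (2) shows that $s_is_j$ and $s_js_i$ differ by the sign $(-1)^{\alpha_i\cdot e_j+\alpha_j\cdot e_i}$. Here $\alpha_j\cdot e_i=0$, because $\alpha_j$ involves only indices below $j$, and $\alpha_i\cdot e_j=1$ exactly when $ij\in E(\Gamma)$. So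
$$s_is_j=-s_js_i\ \text{ if } ij\in E(\Gamma),\qquad s_is_j=s_js_i\ \text{ otherwise.}$$

**The group.** We describe the group whose free points will be $\Theta$. Let $\mathcal G$ be generated by $-1,s_1,\dots,s_k$. The generators square to $1$ and pairwise commute or anticommute, so every element is $\pm s_I$ with $s_I=\prod_{i\in I}s_i$ (increasing order), $I\subseteq[k]$. For $I\neq\emptyset$, (2) gives $s_I=\pm X_\alpha Z_\eta$ with $\eta=\sum_{i\in I}e_i\ne0$. Then $s_I\ne\pm1$: if $\alpha\ne0$, it moves the support of a function supported at one point; if $\alpha=0$, then $s_I=\pm Z_\eta$ multiplies values by $+1$ at some points and by $-1$ at others, and $1\ne-1$ in $\mathbb Z_b$. Define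
$$\Theta=\{y\in A:\ \gamma y\ne y\text{ for all }\gamma\in\mathcal G\setminus\{1\}\}.$$

**Proof of (L3).** The element $-1\in\mathcal G\setminus\{1\}$ fixes $0$, so $0\notin\Theta$. Since $\gamma y=y$ if and only if $\gamma(-y)=-y$, we have $-\Theta=\Theta$.

**Proof of (L4).** We bound the fixed points of each element. The element $-1$ fixes only $0$, as $b$ is odd. Let $\gamma=\pm s_I$ with $I\ne\emptyset$ and $s_I=\pm X_\alpha Z_\eta$. If $\alpha\neq0$, a fixed $f$ satisfies $f(\xi)=\pm f(\xi+\alpha)$ with a sign depending only on $\gamma$ and $\xi$, so $f$ is determined by its values on one representative of each pair $\{\xi,\xi+\alpha\}$. If $\alpha=0$, then $\gamma=\pm Z_\eta$ with $\eta\ne0$, and for half of the $\xi$ the condition reads $f(\xi)=-f(\xi)$, that is $f(\xi)=0$. In both cases $\gamma$ fixes at most $b^{2^{k-1}}=|A|^{1/2}$ elements. There are at most $2(2^k-1)$ such $\gamma$, at least one since $k\ge1$, and they all fix $0$, so $-1$ contributes nothing new. Hence $|A\setminus\Theta|\le2(2^k-1)|A|^{1/2}$.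

**Proof of (L1).** We show that $\delta=s_i-s_j$, for $ij\in E(\Gamma)$, normalizes $\mathcal G$. First, $\delta^2=s_i^2+s_j^2-(s_is_j+s_js_i)=2$. As $b$ is odd, $2$ is invertible, so $\delta$ is bijective on $A$ and $\delta^{-1}=2^{-1}\delta$. Let $\gamma\in\mathcal G$. It commutes or anticommutes with each of $s_i,s_j$, say $\gamma s_i=\epsilon_is_i\gamma$ and $\gamma s_j=\epsilon_js_j\gamma$ with $\epsilon_i,\epsilon_j\in\{1,-1\}$.

If $\epsilon_i=\epsilon_j$, then $\gamma\delta=\epsilon_i\delta\gamma$, so $\delta^{-1}\gamma\delta=\pm\gamma\in\mathcal G$. If $\epsilon_i=-\epsilon_j$, then $\gamma\delta=\epsilon_i(s_i+s_j)\gamma$. Now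
$$\delta(s_i+s_j)=s_i^2+s_is_j-s_js_i-s_j^2=s_is_j-s_js_i=2s_is_j ,$$
so $\delta^{-1}(s_i+s_j)=2^{-1}\delta(s_i+s_j)=s_is_j$, and $\delta^{-1}\gamma\delta=\pm s_is_j\gamma\in\mathcal G$. Thus $\delta^{-1}\mathcal G\delta\subseteq\mathcal G$.

Let $y\in\Theta$ and suppose $\gamma\delta y=\delta y$ for some $\gamma\in\mathcal G\setminus\{1\}$. Then $\delta^{-1}\gamma\delta\in\mathcal G\setminus\{1\}$ fixes $y$, a contradiction. So $\delta\Theta\subseteq\Theta$, and equality follows since $\delta$ is injective and $\Theta$ is finite.

**Proof of (L2).** Let $i\ne j$ with $s_is_j=s_js_i$, put $t=s_is_j$, and let $x=(s_i-s_j)y$. Then $ts_i=s_j$ and $ts_j=s_i$, so $tx=s_jy-s_iy=-x$, and $-t$ fixes $x$. Since $-t=-s_Is$ an element of $\mathcal G$, with sign reversed, of the form $-s_{\{i,j\}}$, and $s_{\{i,j\}}\neq-1$, we have $-t\neq 1$. Hence $x\notin\Theta$. $\square$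

## 7. Iterated blow-ups: proof of Theorem 1

**Choice of $M$.** We need $M$ to be a $2^k$-th power, so that Lemma 1 produces groups of the right size. Let $D=2^k$ and $M=M_1^D$, where $M_1\equiv1\pmod{2e}$ and $M_1\ge3$ is so large that, by Wilson's theorem, $K_M$ has an $F$-decomposition $\mathcal D$; note $M\equiv1\pmod{2e}$. Also $M_1$ is odd.

**The recursive construction.** We construct graphs $G_t$ on $M^t$ vertices with induced $F$-decompositions. Let $G_0=K_1$. Given $G_{t-1}$, let $n_0=M^{t-1}=(M_1^{t-1})^D$. Apply Lemma 1 with $\Gamma=F$ and $b=M_1^{t-1}$, so $|A|=n_0$. Let $V(G_t)=[M]\times A$. Place a copy of $G_{t-1}$ on each class $\{\ell\}\times A$. For $\ell\neq\ell'$ let $(\ell,a)\sim(\ell',a')$ if and only if $a-a'\in\Theta$, which is a symmetric condition by (L3).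

**The decomposition.** Inside each class use the copies of $G_{t-1}$; they remain induced. In addition, for each $\varphi\in\mathcal D$ and $(x,y)\in A\times\Theta$, take the copy with vertices $(\varphi(i),x+s_iy)$, $i\in[k]$.

*It is an induced copy of $F$.* Its vertices lie in distinct classes, and the $i$-th and $j$-th differ in the $A$-coordinate by $(s_i-s_j)y$. This is in $\Theta$ if $ij\in E(F)$, by (L1), and not in $\Theta$ otherwise, by (L2).

*Each cross edge is covered exactly once.* Let $(\ell,a)(\ell',a')$ be a cross edge. There are a unique $\varphi\in\mathcal D$ and a unique edge $ij$ of $F$, with $i,j$ in a unique order, such that $\varphi(i)=\ell$ and $\varphi(j)=\ell'$. A copy built from $\varphi$ covers the edge if and only if $x+s_iy=a$ and $x+s_jy=a'$, that is, $y=(s_i-s_j)^{-1}(a-a')$ and $x=a-s_iy$. By (L1) this $y$ lies in $\Theta$.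

**Counting non-edges.** Let $f_t$ be the number of non-edges of $G_t$, so $f_0=0$. For each pair of classes there are $n_0|A\setminus\Theta|$ cross non-edges, so (L4) gives
$$f_t\le\binom M2n_0\cdot2^{k+1}n_0^{1/2}+Mf_{t-1}.$$
Dividing by $M^t=Mn_0$,
$$\frac{f_t}{M^t}\le(M-1)2^kM^{(t-1)/2}+\frac{f_{t-1}}{M^{t-1}} .$$
Summing the geometric series,
$$\frac{f_t}{M^t}\le(M-1)2^k\,\frac{M^{t/2}-1}{\sqrt M-1}\le(M-1)2^k\,\frac{M^{t/2}}{\sqrt M-1}=2^k(\sqrt M+1)M^{t/2}.$$
With $n=M^t$ this is $f_t\le2^k(\sqrt M+1)n^{3/2}$. So $\mathrm{cex}(n,F)/n^{3/2}$ stays bounded along the sequence $n=M^t$, and its limit is not $\infty$. $\square$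

## 8. From special sizes to all $n$: a class with arbitrarily many points

The conjecture is settled; we turn to the upper bound in Theorem 2. Adding isolated vertices keeps an induced decomposition, but $\rho$ isolated vertices in a graph of order $N$ cost about $\rho N$ non-edges. This is quadratic between $M^t$ and $M^{t+1}$. Using Lemma 1 with all odd $b$ helps, but not enough. The sizes available are constant multiples of $b^D$ with $D$ a power of 2, $D\ge4$, and consecutive ones differ by order $N^{1-1/D}$. Padding would then cost order $N^{2-1/D}$, more than $N^{3/2}$. So the leftover vertices have to be joined to almost everything.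

The natural idea is one more class, containing only the points $a$ in a subset $R\subseteq A$ of the right size. A copy of $F$ that uses a point of the new class then loses that vertex whenever its coordinate falls outside $R$, and the remaining edges of the copy are left uncovered. To repair this, the piece replacing a copy of $F$ must have an induced $F$-decomposition *both with and without* its vertices in the new class. We build such a piece in Section 9, arrange many of them edge-disjointly in Section 10, blow everything up with Lemma 1 in Section 11, and run an induction in Section 12.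

*Example of such a piece.* For $F=P_3$ take the path $1{-}2{-}3$, and add a vertex $4$ joined to $1$ and $3$. Without $4$ we have $P_3$ itself; with $4$ we have $C_4$, and both have induced $P_3$-decompositions by Section 3.

We shall also need to remove edges in prescribed places at a small cost.

**Lemma 2 (removal).** If $G$ has an induced $F$-decomposition and $m$ non-edges, and $T$ is a set of $\tau$ pairs of vertices, then some spanning subgraph $G'$ of $G$ has an induced $F$-decomposition, has no edge in $T$, and has at most $m+e\tau$ non-edges.

*Proof.* Each pair in $T$ that is an edge lies in exactly one copy. Delete all edges of the at most $\tau$ copies having an edge in $T$; this removes at most $e\tau$ edges. The remaining copies keep their edges, and their non-edges remain non-edges, so they are still induced. $\square$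

## 9. A graph that decomposes with and without a set of twins

Call vertices *twins* if they have the same neighborhood; for example, the two leaves of $P_3$ are twins. We construct a graph $\Phi$ with a nonempty independent set $\tilde Z$ of twins such that $\Phi$ and $\Phi-\tilde Z$ both have induced $F$-decompositions.

**Step 1: two index graphs.** The purpose is to find a complete graph $K_U$ and edge-disjoint copies $Q_{\tau,\sigma}$ of $F$ minus a vertex inside it, such that both $K_U$ and the complement $J_0$ of these copies have $F$-decompositions. A twin will later complete each $Q_{\tau,\sigma}$ to a copy of $F$.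

The vertex of $F$ to be removed is $k$. Let $d=\deg_F(k)\ge1$ and $h=2e$, and let $p>\max(k,h)$ be prime. For $j\in[k-1]$ let $U_j=\{j\}\times\mathbb Z_p$. For $0\le\tau<h$ and $\sigma\in\mathbb Z_p$ let $Q_{\tau,\sigma}$ be the copy of $F-k$ with vertex $j$ placed at $(j,\sigma+j\tau)$. If $Q_{\tau,\sigma}$ and $Q_{\tau',\sigma'}$ share vertices in $U_j$ and in $U_l$ with $j\ne l$, then $\sigma+j\tau\equiv\sigma'+j\tau'$ and $\sigma+l\tau\equiv\sigma'+l\tau'$, so $(j-l)(\tau-\tau')\equiv0\pmod p$. Since $0<|j-l|<p$ and $|\tau-\tau'|<p$, we get $\tau=\tau'$, and then $\sigma=\sigma'$. Each $Q_{\tau,\sigma}$ has one vertex in each $U_j$, so distinct ones share at most one vertex. In particular they are edge-disjoint.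

Let $U\supseteq\bigcup_jU_j$ with $|U|=\mu\equiv1\pmod{2e}$, $\mu$ large, and let $J_0=K_U-\bigcup E(Q_{\tau,\sigma})$. Both graphs are $F$-divisible:

* $K_U$ has degrees $\mu-1\equiv0\pmod{2e}$, and $e\mid\binom\mu2$;
* for each $\tau$, a vertex $(j,\rho)$ lies in exactly one $Q_{\tau,\sigma}$, namely that with $\sigma=\rho-j\tau$, so it loses degree $h\deg_{F-k}(j)$ in total, a multiple of $2e$ and hence of $g$; the other vertices of $U$ lose nothing;
* in total $hp(e-d)$ edges are removed, a multiple of $e$.

Also $\delta(J_0)\ge\mu-1-hk$, where $h,k,p$ do not depend on $\mu$. So for $\mu$ large the theorem of Barber, Kühn, Lo and Osthus gives $F$-decompositions $\mathcal D_2$ of $K_U$ and $\mathcal D_0$ of $J_0$. Put $W=\bigcup_{j\in N_F(k)}U_j$, which is nonempty as $d\ge1$.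

**Step 2: the gadget.** The purpose is to blow up these index graphs so that all copies become induced. Apply Lemma 1 with $\Gamma=F$, giving a group $A_0$, a set $\Theta_0$ and maps $s_1,\dots,s_k$, where $b$ is odd and so large that $\Theta_0\ne\emptyset$; this is possible, since by (L4) it suffices that $|A_0|^{1/2}>2^{k+1}$. Let $\Phi$ have vertex set $(U\times A_0)\cup\tilde Z$ with $\tilde Z=\{0,\dots,h-1\}\times\Theta_0$, and edges

* $(u,a)(u',a')$ whenever $u\ne u'$ and $a-a'\in\Theta_0$;
* $(\tau,\theta)(w,a)$ for all $(\tau,\theta)\in\tilde Z$, $w\in W$, $a\in A_0$.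

So $\tilde Z$ is an independent set, and all its vertices have the same neighborhood $\tilde W=W\times A_0$. Let $\Phi'=\Phi-\tilde Z$.

**Claim 1.** $\Phi$ and $\Phi'$ both have induced $F$-decompositions.

*Proof for $\Phi'$.* Use the copies with vertices $(\varphi(i),x+s_iy)$, $i\in[k]$, for $\varphi\in\mathcal D_2$ and $(x,y)\in A_0\times\Theta_0$. The two arguments of Section 7 (induced copy, cross edge covered once) apply word for word, with $U$ in place of $[M]$; there are no edges inside the classes $\{u\}\times A_0$.

*Proof for $\Phi$.* Use the same copies with $\mathcal D_0$ in place of $\mathcal D_2$. In addition, for all $\tau,\sigma$ and $(x,y)\in A_0\times\Theta_0$, use the set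
$$\{((j,\sigma+j\tau),\,x+s_jy):\ j\in[k-1]\}\cup\{(\tau,y)\},$$
with $(\tau,y)$ in the role of $k$. The copies from $\mathcal D_0$ are induced by (L1) and (L2), as before. In the additional sets, the adjacency among the first $k-1$ vertices is that of $F-k$ by (L1) and (L2), and $(\tau,y)$ is adjacent to the $j$-th vertex if and only if $(j,\sigma+j\tau)\in W$, that is, $j\in N_F(k)$. So they span induced copies of $F$.

Coverage is exact. For an edge $(u,a)(u',a')$ with $u\neq u'$, the pair $uu'$ is an edge of exactly one member of $\mathcal D_0$ or of exactly one $Q_{\tau,\sigma}$, in positions $i,j$, say. Then $y=(s_i-s_j)^{-1}(a-a')\in\Theta_0$ and $x=a-s_iy$ are determined. An edge $(\tau,\theta)\,((j,\rho),a)$ with $j\in N_F(k)$ is covered only by the additional copy with this $\tau$, with $\sigma=\rho-j\tau$, $y=\theta$ and $x=a-s_j\theta$, and this one does cover it. $\square$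

Let $H=|\tilde Z|\ge1$, $\omega=|\tilde W|\ge1$, $\kappa=|V(\Phi')|$. Number $V(\Phi')=\{1,\dots,\kappa\}$ so that $\tilde W=\{1,\dots,\omega\}$. Let $\Phi^\bullet$ be $\Phi'$ plus one vertex $\zeta$ with neighborhood $\tilde W$. Thus $\Phi$ arises from $\Phi^\bullet$ by replacing $\zeta$ by $H$ independent twins.

## 10. Edge-disjoint copies of $\Phi'$ in a complete multipartite index graph

**Step 3.** The purpose is an index set $\mathcal L$ carrying edge-disjoint copies of $\Phi'$ such that every index lies in a $\tilde W$-position of exactly one of these copies, and such that the edges left over have an ordinary $F$-decomposition. The index graph is complete multipartite, so that its degrees are multiples of $2e$.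

Let $c=2e\omega$, let $u$ be a large integer, and $\mathcal L=\mathbb Z_u\times\{0,\dots,c-1\}$. The *parts* are the sets $\{i\}\times\{0,\dots,c-1\}$, and $\mathcal K$ is the complete $u$-partite graph on $\mathcal L$ with these parts. For $0\le\beta<2e$ and $i\in[\kappa]$ put
$$\pi_{\beta,i}=2^{\beta\kappa+i},\qquad \mathrm{col}(\beta,i)=\begin{cases}\beta\omega+i-1,& i\le\omega,\\ 0,& i>\omega.\end{cases}$$
The exponents $\beta\kappa+i$ are distinct for distinct $(\beta,i)$ and at most $2e\kappa$. For $\sigma\in\mathbb Z_u$ put
$$\lambda_{\sigma,\beta}(i)=(\sigma+\pi_{\beta,i},\ \mathrm{col}(\beta,i)),$$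
and let $R_{\sigma,\beta}$ be the copy of $\Phi'$ with vertex $i$ placed at $\lambda_{\sigma,\beta}(i)$. Let $u>2^{2e\kappa+2}$. Then:

* **(a)** *The vertices of one $R_{\sigma,\beta}$ lie in distinct parts.* The numbers $\pi_{\beta,i}$, $i\in[\kappa]$, are distinct integers between $0$ and $u-1$.
* **(b)** *Distinct $R_{\sigma,\beta}$ and $R_{\sigma',\beta'}$ share at most one vertex.* Suppose $\lambda_{\sigma,\beta}(i)=\lambda_{\sigma',\beta'}(i')$ and $\lambda_{\sigma,\beta}(l)=\lambda_{\sigma',\beta'}(l')$ with $i\neq l$, hence $i'\ne l'$. Subtracting first coordinates, $\pi_{\beta,i}-\pi_{\beta,l}\equiv\pi_{\beta',i'}-\pi_{\beta',l'}\pmod u$. Both sides are less than $2^{2e\kappa}$ in absolute value, so they are equal as integers. A difference of two distinct powers of 2 determines both: the exact power of 2 dividing it is the smaller one, its absolute value then gives the larger one, and its sign tells which is subtracted. So $\beta\kappa+i=\beta'\kappa+i'$, whence $\beta=\beta'$, $i=i'$, and then $\sigma=\sigma'$.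
* **(c)** *Every $\lambda\in\mathcal L$ equals $\lambda_{\sigma,\beta}(i)$ with $i\le\omega$ for exactly one triple $(\sigma,\beta,i)$.* The map $(\beta,i)\mapsto\beta\omega+i-1$ is a bijection from $\{0,\dots,2e-1\}\times[\omega]$ to $\{0,\dots,c-1\}$, so the second coordinate of $\lambda$ determines $(\beta,i)$, and the first then determines $\sigma$.

By (a) the $R_{\sigma,\beta}$ are subgraphs of $\mathcal K$, and by (b) they are edge-disjoint. Let $J_2=\mathcal K-\bigcup E(R_{\sigma,\beta})$. It is $F$-divisible: $\mathcal K$ has degrees $c(u-1)$ and $\binom u2c^2$ edges, with $2e\mid c$; and $\Phi'$ has an $F$-decomposition, so $g$ divides all its degrees and $e\mid e(\Phi')$. Each vertex lies in at most $2e\kappa$ of the $R_{\sigma,\beta}$ (for given $\beta,i$ there is at most one $\sigma$), losing degree less than $\kappa$ in each, so $\delta(J_2)\ge cu-c-2e\kappa^2$. Here $c,e,\kappa$ do not depend on $u$, and $J_2$ has $cu$ vertices. Hence for $u$ large the theorem of Barber, Kühn, Lo and Osthus gives an $F$-decomposition $\mathcal D_3$ of $J_2$. Fix such a $u\ge2$. All constants so far depend only on $F$.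

## 11. The blow-up with an incomplete class, and a recursion for cex

**Step 4.** The purpose is the recursion (3) below. Apply Lemma 1 to the disjoint union $\Gamma=\Phi^\bullet\sqcup F$, which has $K^*=\kappa+1+k$ vertices, and let $D^*=2^{K^*}$. For every odd $b$ we get a group $A$ with $|A|=n_0=b^{D^*}$, a set $\Theta$, and automorphisms $s_i$ ($i\in V(\Phi^\bullet)$) and $s'_j$ ($j\in V(F)$) with (L1)–(L4). These $A$, $\Theta$ and $s_i$ are new; $A_0$, $\Theta_0$ and the earlier maps are no longer needed.

**The graph $G^\times$.** Let $R\subseteq A$ be arbitrary with $|R|=r$, $0\le r\le n_0$. On the vertex set $(\mathcal L\times A)\cup([H]\times R)$ define: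

* $(\lambda,a)\sim(\lambda',a')$ if and only if $\lambda,\lambda'$ lie in different parts and $a-a'\in\Theta$;
* $(\tau,a)\sim(\lambda,a')$, for $\tau\in[H]$, $a\in R$, if and only if $a-a'\in\Theta$;
* no other edges.

In particular there are no edges inside $V_i=\{i\}\times\{0,\dots,c-1\}\times A$ for $i\in\mathbb Z_u$, nor inside $V_\infty=[H]\times R$. Note $|V_i|=cn_0$ and $|V_\infty|=Hr$.

**Claim 2.** $G^\times$ has an induced $F$-decomposition consisting of

* **type I:** for $\varphi\in\mathcal D_3$ and $(x,y)\in A\times\Theta$, the copy on $\{(\varphi(j),x+s'_jy):j\in[k]\}$;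
* **type II:** for each $\sigma,\beta$ and $(x,y)\in A\times\Theta$, put $a=x+s_\zeta y$ and let $B$ consist of the points $(\lambda_{\sigma,\beta}(i),x+s_iy)$, $i\in[\kappa]$, together with all $(\tau,a)$, $\tau\in[H]$, if $a\in R$; take the copies of an induced $F$-decomposition of $G^\times[B]$.

*Proof: the copies are induced.* Type I: for $jl\in E(F)$ the pair $\varphi(j)\varphi(l)$ is an edge of $J_2\subseteq\mathcal K$, so the indices lie in different parts, and $(s'_j-s'_l)y\in\Theta$; the points are adjacent. For $jl\notin E(F)$ we have $(s'_j-s'_l)y\notin\Theta$, and the points are non-adjacent, whether or not their parts differ.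

Type II: by (a) the first $\kappa$ points lie in distinct parts, so by (L1) and (L2) the $i$-th and $l$-th are adjacent if and only if $il\in E(\Phi')$. The point $(\tau,a)$ is adjacent to the $i$-th point if and only if $a-(x+s_iy)=(s_\zeta-s_i)y\in\Theta$, that is, if and only if $i\zeta\in E(\Phi^\bullet)$, that is, $i\in\tilde W$. The points $(\tau,a)$ are pairwise non-adjacent. So $G^\times[B]\cong\Phi$ if $a\in R$, and $G^\times[B]\cong\Phi'$ otherwise. In both cases it has an induced $F$-decomposition by Claim 1, and a subgraph induced in $G^\times[B]$ is induced in $G^\times$.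

*Proof: every edge is covered exactly once.* First consider an edge $(\lambda,a)(\lambda',a')$. Then $\lambda\lambda'\in E(\mathcal K)$ is an edge of exactly one member of $\mathcal D_3$ or of exactly one $R_{\sigma,\beta}$, and not both. A type I copy covers the edge only if $\lambda\lambda'$ is an edge of its $\varphi$. A set $B$ of type II that contains both points has $\lambda=\lambda_{\sigma,\beta}(i)$, $\lambda'=\lambda_{\sigma,\beta}(l)$ with $(s_i-s_l)y=a-a'\in\Theta$, so $il\in E(\Phi')$ by (L2), and $\lambda\lambda'$ is an edge of that $R_{\sigma,\beta}$. So only the one member of $\mathcal D_3$, or the one $R_{\sigma,\beta}$, is relevant. In the first case, with $\lambda=\varphi(j)$ and $\lambda'=\varphi(l)$, necessarily $y=(s'_j-s'_l)^{-1}(a-a')$, which lies in $\Theta$ by (L1), and $x=a-s'_jy$; this one copy covers the edge. In the second case $y=(s_i-s_l)^{-1}(a-a')\in\Theta$ and $x=a-s_iy$ are determined in the same way, so the edge lies in $G^\times[B]$ for exactly one $B$, and is covered once there.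

Now consider an edge $(\tau,a)(\lambda,a')$ with $a\in R$. Only type II copies contain $(\tau,a)$. If $B$ contains both points, then $\lambda=\lambda_{\sigma,\beta}(i)$ for some $i\in[\kappa]$, $a=x+s_\zeta y$, $a'=x+s_iy$, and $(s_\zeta-s_i)y=a-a'\in\Theta$. By (L2), $i\zeta\in E(\Phi^\bullet)$, so $i\le\omega$, and by (c) the triple $(\sigma,\beta,i)$ is unique. Then $y=(s_\zeta-s_i)^{-1}(a-a')\in\Theta$ and $x=a-s_\zeta y$ are unique. Conversely, these values give a set $B$ with both points in it, because $a\in R$. So the edge lies in $G^\times[B]$ for exactly one $B$, and is covered once there. $\square$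

**The pairs to be kept free.** We shall fill in edges inside the sets $V_i$ and $V_\infty$, and the copies of Claim 2 must stay induced. Let $T$ be the set of pairs inside some $V_i$ or inside $V_\infty$ that are contained in the vertex set of some copy of Claim 2. We bound $|T|$.

* From type I: if $\varphi(j)$ and $\varphi(l)$ lie in the same part, then $jl\notin E(F)$. For fixed $\varphi$ and $j,l$, the $A$-coordinates $a,a'$ of such a pair satisfy $a-a'\in(s'_j-s'_l)(A)\subseteq A\setminus\Theta$, by (L2). This gives at most $n_0|A\setminus\Theta|\le2^{K^*+1}n_0^{3/2}$ pairs, and the number of choices of $\varphi,j,l$ depends only on $F$. There are no points of $V_\infty$ in type I copies.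
* From type II: by (a), $B$ has at most one point in each $V_i$, so it gives no pair there. In $V_\infty$ it gives only pairs $(\tau,a)(\tau',a)$, of which there are at most $\binom H2n_0$.

So $|T|=O_F(n_0^{3/2})$.

**Filling in.** Put on each $V_i$ a graph attaining $\mathrm{cex}(cn_0)$, and on $V_\infty$ a graph attaining $\mathrm{cex}(Hr)$, each modified by Lemma 2 so that it has no edge in $T$. Add these edges to $G^\times$. The copies of Claim 2 remain induced, because no new edge joins two vertices of such a copy. The copies inside $V_i$ or $V_\infty$ are induced, because $G^\times$ has no edges there. So the resulting graph, on $cun_0+Hr$ vertices, has an induced $F$-decomposition.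

Its non-edges are counted as follows. Inside the sets $V_i$ and $V_\infty$ there are at most $u\,\mathrm{cex}(cn_0)+\mathrm{cex}(Hr)+e|T|$. Between them there are at most $\bigl(\binom{cu}2+Hcu\bigr)n_0|A\setminus\Theta|\le\bigl(\binom{cu}2+Hcu\bigr)2^{K^*+1}n_0^{3/2}$, by (L4) and $r\le n_0$. Hence, with a constant $C_1=C_1(F)$,
$$\mathrm{cex}(cun_0+Hr)\le C_1n_0^{3/2}+u\,\mathrm{cex}(cn_0)+\mathrm{cex}(Hr)\qquad(b\text{ odd},\ n_0=b^{D^*},\ 0\le r\le n_0). \tag{3}$$

## 12. Induction on $n$: the upper bound of Theorem 2

**Step 5.** The purpose is to write an arbitrary $N$ as $cun_0+Hr$ plus fewer than $H$ further vertices, and to solve the recursion.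

**Choice of $b$ and $r$.** Let $N$ be large, let $b$ be the largest odd integer with $cu\,b^{D^*}\le N$, and $n_0=b^{D^*}$. Then $N<cu(b+2)^{D^*}$, so
$$0\le N-cun_0<cu\,n_0\left(\left(1+\tfrac2b\right)^{D^*}-1\right)\le\min(H,c)\,n_0 ,$$
where the last inequality holds for $N\ge N_0(F)$, since $b\to\infty$ as $N\to\infty$. Let $r=\lfloor(N-cun_0)/H\rfloor$. Then $r\le n_0$ and $Hr\le N-cun_0\le cn_0$. The remaining fewer than $H$ vertices are added as isolated vertices, at a cost of at most $HN$ non-edges. By (3), and since $n_0\le N$ and $N\le N^{3/2}$,
$$\mathrm{cex}(N)\le C_2N^{3/2}+u\,\mathrm{cex}(cn_0)+\mathrm{cex}(Hr),\qquad C_2=C_1+H .$$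

**Induction.** Choose $C\ge C_2/(1-u^{-1/2})$ so large that $\mathrm{cex}(m)\le Cm^{3/2}$ for all $m<N_0$. Let $N\ge N_0$ and assume $\mathrm{cex}(m)\le Cm^{3/2}$ for all $m<N$. As $u\ge2$, we have $Hr\le cn_0\le N/u<N$, so the assumption applies to $cn_0$ and to $Hr$. Using $(Hr)^{3/2}\le(cn_0)^{1/2}Hr$ and $ucn_0+Hr\le N$,
$$\mathrm{cex}(N)\le C_2N^{3/2}+C(cn_0)^{1/2}(ucn_0+Hr)\le C_2N^{3/2}+C\left(\frac Nu\right)^{1/2}N\le CN^{3/2},$$
where the last inequality is $C_2\le C(1-u^{-1/2})$. So $\mathrm{cex}(n,F)\le Cn^{3/2}$ for all $n$. With the lower bound of Section 4, this gives $\mathrm{cex}(n,F)=\Theta(n^{3/2})$ whenever $F$ is not complete multipartite, and Theorem 2 is proved. $\blacksquare$
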